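
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Sign changes of holonomy angles on compact quotients\\ of products of hyperbolic planes}


\begin{abstract}
Let $\Gamma\subset\mathrm{PSL}(2,\mathbb R)^{n+1}$ be an irreducible cocompact lattice with trace field $K$. A closed geodesic of $\Gamma\backslash\mathbb H^{n+1}$ that moves only in the first factor has a holonomy angle $\theta\in[-\pi,\pi]^n$. It was conjectured that if the class number and the narrow class number of $K$ agree, then the number of primitive geodesics of angle $\theta$ does not change when coordinates of $\theta$ change sign. We disprove this for every even $n\ge2$. The obstruction is a product formula that sees only the product $\prod_j\sigma_j$ of a sign change $\sigma$. We show that sign changes of product $+1$ are symmetries of all congruence lattices, whatever the class numbers. Hence for odd $n$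 all sign changes are symmetries of all congruence lattices. For even $n$, sign changes of product $-1$ fail for some congruence lattice in every commensurability class.
\end{abstract}

\section{The question and the answer}

\subsection{Holonomy angles}

Let $n\ge 1$, let $\Gamma\subset \mathrm{PSL}(2,\mathbb R)^{n+1}$ be an irreducible cocompact lattice, and put $\mathcal M=\Gamma\backslash\mathbb H^{n+1}$. We number the factors $0,1,\dots,n$ and look at the closed geodesics of $\mathcal M$ that move only in factor $0$. Such a geodesic $C$, with its orientation, corresponds to the conjugacy class of an element $\gamma=(\gamma_0,\dots,\gamma_n)\in\Gamma$ with $\gamma_0$ hyperbolic and $\gamma_1,\dots,\gamma_n$ elliptic. It runs along the axis of $\gamma_0$ and stays at the fixed point of $\gamma_j$ in each factor $j\ge1$. It is \emph{primitive} if $\gamma$ is not a power $\delta^r$ with $\delta\in\Gamma$ and $r\ge2$. Parallel transport around $C$ rotates the tangent plane of factor $j$ by the rotation angle of $\gamma_j$. Together these angles form the \emph{holonomy angle}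
\[
\theta_C=(\theta_1,\dots,\theta_n)\in[-\pi,\pi]^n .
\]
For $\sigma\in\{\pm1\}^n$ we write $\sigma\theta$ for the coordinatewise product, and
\[
\operatorname{pr}(\sigma)=\prod_{j=1}^n\sigma_j\in\{\pm1\}.
\]

It is known that two of these geodesics have the same length if and only if their angles agree up to a sign change $\sigma$. Thus the geodesics of a given length are distributed over a single orbit $\{\sigma\theta\}$ of the group $\{\pm1\}^n$. Each angle is attained only finitely often. The natural question is whether the geodesics are distributed evenly.

\begin{definition}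
The holonomy angles of $\Gamma$ are \emph{invariant under} $\sigma\in\{\pm1\}^n$ if for every $\theta\in[-\pi,\pi]^n$ the number of primitive closed geodesics with angle $\theta$ equals the number of those with angle $\sigma\theta$.
\end{definition}

Replacing $\gamma$ by $\gamma^{-1}$ negates all coordinates, so invariance under $\sigma=(-1,\dots,-1)$ always holds; this is time reversal. In particular, for $n=1$ the angles are invariant under both sign changes. For $n\ge2$ a general $\sigma$ amounts to reversing the orientation of some of the factors, and nothing obvious makes the lattice invariant under that.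

\subsection{The conjecture}

The \emph{trace field} of $\Gamma$ is $K=\mathbb Q(\operatorname{tr}(\gamma_0):\gamma\in\Gamma)$, where the traces are those of lifts to $\mathrm{SL}(2,\mathbb R)$ and are determined up to sign. By Margulis's arithmeticity theorem $\Gamma$ is commensurable to a lattice derived from a maximal order in a quaternion algebra over $K$, and $K$ is totally real. Let $h_K$ and $h_K^+$ be its class number and narrow class number. If $h_K=h_K^+$, and $\Gamma$ is derived from a maximal order over $K$ or is a principal congruence subgroup of such a lattice, then the holonomy angles are known to be invariant under all sign changes. Kelmer's paper \cite{Kelmer} poses the following.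

\medskip
\noindent\textbf{Conjecture.} \emph{If the trace field $K$ of $\Gamma$ satisfies $h_K=h_K^+$, then the holonomy angles of $\Gamma$ are invariant under all sign changes.}
\medskip

The condition on class numbers has a transparent meaning. It says that $K$ has units with every combination of signs at its real places. From such units one finds, in a maximal order, units $g$ whose reduced norms have prescribed signs in the factors $1,\dots,n$. Conjugation by $g$ preserves the lattice, permutes its geodesics, and multiplies their angles by these signs (details are in Remark~\ref{rem:units}). An arbitrary $\Gamma$ with trace field $K$ need not be preserved by such a $g$, so the argument does not apply to it. The statement could still hold for another reason, and to a large extent it does: we show that for congruence lattices half of the sign changes are always symmetries, with no hypothesis on class numbers. The other half are also symmetries when $n$ is odd, and can fail when $n$ is even.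

\subsection{Results}

The first theorem refutes the conjecture for every even $n\ge2$.

\begin{theorem}\label{thm:A}
Let $n\ge2$ be even and let $K$ be any totally real field of degree $m\ge n+2$. There are a torsion-free irreducible cocompact lattice $\Gamma\subset\mathrm{PSL}(2,\mathbb R)^{n+1}$ with trace field $K$, which is a finite-index subgroup of a lattice derived from a maximal order of a quaternion algebra over $K$, and an angle $\theta$, such that some primitive closed geodesic has holonomy angle $\theta$, while no closed geodesic has holonomy angle $\sigma\theta$ for any $\sigma$ with $\operatorname{pr}(\sigma)=-1$. In particular the holonomy angles of $\Gamma$ are not invariant under these $\sigma$.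

For every $n$ there are such $K$ with $h_K=h_K^+$, for example $K=\mathbb Q(\zeta_{2^a})^+$ with $2^{a-2}\ge n+2$. Hence the conjecture is false for every even $n\ge 2$.
\end{theorem}

For the other results let $K$ be totally real of degree $m$, and let $B$ be a quaternion division algebra over $K$ whose split real places are exactly $n+1$ places $\tau_0,\dots,\tau_n$. Let $O$ be a maximal order of $B$, with associated lattice $\Gamma_O\subset\mathrm{PSL}(2,\mathbb R)^{n+1}$ (the notation is set up in Section~\ref{sec:setup}). Let $B^1$ be the group of elements of reduced norm one and $\hat B^1$ the corresponding group over the finite adeles. A lattice $\Gamma$ contained in the image of $B^1$ in $\mathrm{PSL}(2,\mathbb R)^{n+1}$ is a \emph{congruence lattice} if its full preimage in $B^1$ is $U\cap B^1$ for a compact open subgroup $U\subset\hat B^1$.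

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a congruence lattice, with $n\ge1$, $K$ and $B$ arbitrary as above. Then its holonomy angles are invariant under every $\sigma$ with $\operatorname{pr}(\sigma)=1$. If $n$ is odd, they are invariant under all sign changes.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n\ge2$ be even. For every $K$, $B$ as above and every maximal order $O$ there is a torsion-free congruence lattice $\Gamma\subset\Gamma_O$ with trace field $K$ and an angle $\theta$ such that some primitive closed geodesic has holonomy angle $\theta$, while no closed geodesic has holonomy angle $\sigma\theta$ for any $\sigma$ with $\operatorname{pr}(\sigma)=-1$. The holonomy angles of $\Gamma$ are invariant under $\sigma$ if and only if $\operatorname{pr}(\sigma)=1$.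
\end{theorem}

\begin{corollary}\label{cor:D}
\textup{(a)} Let $n\ge2$ be even. In the commensurability class of every $\Gamma_O$ \textup{(}in particular for every $K$ with $h_K=h_K^+$\textup{)}, the sign changes that are symmetries of all congruence lattices in the class are exactly those with $\operatorname{pr}(\sigma)=1$.

\textup{(b)} For odd $n$, the holonomy angles of every congruence lattice are invariant under all sign changes, for every $K$.

\textup{(c)} Let $n$ be odd, and let $\Gamma$ be an irreducible cocompact lattice that is commensurable with $\Gamma_O$ up to conjugation in $\mathrm{PGL}(2,\mathbb R)^{n+1}$, where $B$ is defined over the trace field $K$ of $\Gamma$, embedded in $\mathbb R$ by $\tau_0$. If every finite-index subgroup of $O^1$ contains a principal congruence subgroup $\Gamma(N)=\{x\in O^1: x\equiv1\bmod NO\}$, then the holonomy angles of $\Gamma$ are invariant under all sign changes.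
\end{corollary}

For odd $n\ge3$ and non-congruence $\Gamma$, whose existence is a matter of the congruence subgroup problem, we prove nothing unconditional.

\subsection{The idea}

Let $x\in B^1$ represent a geodesic of angle $\theta$. Another element $y\in B^1$ that represents a geodesic has angle $\sigma\theta$ exactly when, up to sign, $y=gxg^{-1}$ with $g\in B^*$ and $\sigma_j$ is the sign of the reduced norm $\operatorname{nrd}g$ at $\tau_j$. The field $L=K(x)$ is quadratic over $K$ and complex at $\tau_1,\dots,\tau_n$, so $\sigma_j$ says whether $\operatorname{nrd}g$ is a local norm from $L$ at $\tau_j$. By reciprocity, $\operatorname{pr}(\sigma)$ is equal to a product of local norm symbols of $\operatorname{nrd} g$ at the \emph{finite} places. That product is controlled by how $x$ and $y$ sit in $\hat B$, hence by congruences.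

To destroy the angles $\sigma\theta$ with $\operatorname{pr}(\sigma)=-1$ we keep one element $\gamma$ and shrink the lattice around it: we take $\Gamma_N=\langle\gamma\rangle\Gamma(N)$ with $N$ highly divisible. An element of the right trace that survives, up to conjugacy, for all $N$ must be conjugate to $\gamma$ or $\gamma^{-1}$ by an element of \emph{norm one} at each finite place. The first case contributes the symbol $1$, and the second contributes a sign $\varepsilon_v$ that depends only on $L$ and $B$. These signs satisfy $\prod_v\varepsilon_v=(-1)^n$. When $n$ is even and $m\ge n+2$ we can choose $B$ so that all of them are $1$, and Theorem~\ref{thm:A} follows. For a prescribed $B$ some $\varepsilon_v$ may be $-1$; then an additional argument excludes survivors that are conjugate to $\gamma$ at some of these places and to $\gamma^{-1}$ at others. This gives Theorem~\ref{thm:C}. Theorem~\ref{thm:B} goes in the opposite direction: for congruence lattices, an adelic class that satisfies the product formula always contains global elements, and their number depends on $\sigma$ only through $\operatorname{pr}(\sigma)$.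

\section{Quaternion algebras and admissible elements}\label{sec:setup}

\subsection{The lattices}

$K$ is a totally real field of degree $m$ with real places $\tau_0,\dots,\tau_{m-1}$ and ring of integers $O_K$. $B$ is a quaternion \emph{division} algebra over $K$, split at $\tau_0,\dots,\tau_n$ and ramified at $\tau_{n+1},\dots,\tau_{m-1}$, where $n\ge1$. We fix isomorphisms $\rho_j:B\otimes_{\tau_j}\mathbb R\cong M_2(\mathbb R)$ for $0\le j\le n$ and write $x_j=\rho_j(x)$. The reduced trace and norm are $\operatorname{trd}$ and $\operatorname{nrd}$, and a superscript $1$ denotes elements of reduced norm one. $O$ is a maximal order. For a finite place $v$ we write $B_v$, $O_v$ for the completions; $\hat B$ is the finite-adelic completion of $B$ and $\hat O=\prod_{v<\infty}O_v$. For any place $v$ and any quaternion algebra $B$ over $K$ we put $\operatorname{inv}_v(B)=-1$ if $B$ is ramified at $v$, and $+1$ otherwise.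

It is standard that the image $\Gamma_O$ of $O^1$ in $\mathrm{PSL}(2,\mathbb R)^{n+1}$ under $(\rho_0,\dots,\rho_n)$ is an irreducible cocompact lattice. The same then holds for the image of every subgroup of $B^1$ commensurable with $O^1$. The kernel of $B^1\to\mathrm{PSL}(2,\mathbb R)^{n+1}$ is $\{\pm1\}$. For an integer $N\ge1$ put
\[
\Gamma(N)=\{x\in O^1:\ x\equiv 1 \bmod NO\},\qquad
\hat\Gamma(N)=\{u\in\hat O^1:\ u\equiv1\bmod N\hat O\}.
\]
Both are normal of finite index, in $O^1$ and $\hat O^1$ respectively, and $\hat\Gamma(N)\cap B^1=\Gamma(N)$.

\subsection{Standard facts}\label{sec:facts}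

Let $L=K(\sqrt d)$ be a quadratic extension of $K$, with norm $\operatorname{Nm}=\operatorname{Nm}_{L/K}$, and let $L_v=L\otimes_KK_v$. Let $\chi=\prod_v\chi_v$ be its quadratic idele class character, so $\chi_v(a)=1$ if and only if $a\in\operatorname{Nm}(L_v^*)$. In terms of Hilbert symbols, $\chi_v(a)=(d,a)_v$, and $(d,a)_v=\operatorname{inv}_v$ of the quaternion algebra $(d,a)_K$. We use the following.
\begin{itemize}
\item[(F1)] \emph{Skolem--Noether.} Let $F$ be a field. Two elements of a quaternion $F$-algebra with the same irreducible reduced characteristic polynomial are conjugate. In $M_2(F)$, two non-scalar matrices with the same characteristic polynomial are conjugate, since both are conjugate to the companion matrix.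
\item[(F2)] \emph{Albert--Brauer--Hasse--Noether.} For every finite set of finite and real places of $K$ of even cardinality there is a quaternion algebra over $K$ ramified exactly there, and every quaternion algebra is ramified at an even number of places. $L$ embeds in $B$ if and only if $L_v$ is a field for every $v$ ramified in $B$.
\item[(F3)] \emph{Class field theory.} The kernel of $\chi$ on the ideles of $K$ is $K^*\operatorname{Nm}(\mathbb A_L^*)$. In particular $\prod_v\chi_v(a)=1$ for $a\in K^*$.
\item[(F4)] \emph{Hasse's norm theorem.} An element of $K^*$ is a norm from $L$ if it is a local norm at every place.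
\item[(F5)] \emph{Hasse--Schilling.} An element of $K^*$ is a reduced norm from $B^*$ if and only if it is positive at all real places where $B$ is ramified.
\item[(F6)] \emph{Strong approximation.} $B^1$ is dense in $\hat B^1$, because $B$ is split at $\tau_0$.
\end{itemize}

\subsection{Admissible elements}

Call $x\in B^1$ \emph{admissible} if $x_0$ is hyperbolic and $x_1,\dots,x_n$ are elliptic, and let $\theta_x$ be the vector of rotation angles of $x_1,\dots,x_n$. We use only these facts: $\theta_j$ determines, and is determined modulo $2\pi$ by, the $\mathrm{PSL}(2,\mathbb R)$-class of $x_j$, and it changes sign modulo $2\pi$ under inversion of $x_j$ and under conjugation by a matrix of negative determinant.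

Let $x$ be admissible. Then $x$ has infinite order, because $x_0$ is hyperbolic. As $\rho_j$ is injective on $B$, every $x_j$ has infinite order in $\mathrm{PSL}(2,\mathbb R)$. Hence $\theta_j(x)\notin\pi\mathbb Q$. In particular $\theta_j(x)\ne\pm\pi$, so $\theta_j(x)$ is a well-defined number in $(-\pi,\pi)$, and
\begin{equation}\label{eq:theta}
\theta_j(x)\not\equiv-\theta_j(x)\pmod{2\pi}.
\end{equation}
The algebra $L=K(x)$ is a field because $B$ is a division algebra. It is quadratic over $K$, split at $\tau_0$, and complex at $\tau_1,\dots,\tau_{m-1}$: for $1\le j\le n$ because $x_j$ is elliptic, for $j>n$ because $x\notin K$ and $B\otimes_{\tau_j}\mathbb R$ is the Hamilton algebra. Consequently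
\begin{equation}\label{eq:arch}
\chi_{\tau_0}=1,\qquad \chi_{\tau_j}=\operatorname{sgn}\quad(1\le j\le m-1).
\end{equation}
The centralizer of $x$ in $B_v$ is $L_v$, and $\operatorname{nrd}=\operatorname{Nm}$ on $L_v$.

\begin{lemma}\label{lem:signs}
Let $x,y\in B^1$ be admissible and $\sigma\in\{\pm1\}^n$. Then $\theta_y=\sigma\theta_x$ if and only if, for some choice of the sign, $\pm y=gxg^{-1}$ with $g\in B^*$ and $\operatorname{sgn}\tau_j(\operatorname{nrd}g)=\sigma_j$ for $1\le j\le n$.
\end{lemma}

\begin{proof}
If $\pm y=gxg^{-1}$, then $y_j=\pm g_jx_jg_j^{-1}$ with $\det g_j=\tau_j(\operatorname{nrd}g)$, so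
\begin{equation}\label{eq:gangle}
\theta_j(y)=\operatorname{sgn}\tau_j(\operatorname{nrd}g)\,\theta_j(x)\qquad(1\le j\le n).
\end{equation}
This gives one direction. Conversely, if $\theta_y=\sigma\theta_x$, then $y_1$ is conjugate to $\pm x_1$ in $\mathrm{GL}_2(\mathbb R)$, so $\tau_1(\operatorname{trd}y)=\pm\tau_1(\operatorname{trd}x)$ and therefore $\operatorname{trd}y=\pm\operatorname{trd}x$ in $K$. Hence $x$ and one of $\pm y$ have the same irreducible polynomial over $K$, and (F1) gives $g\in B^*$ with $\pm y=gxg^{-1}$. Comparing \eqref{eq:gangle} with $\theta_y=\sigma\theta_x$ and using \eqref{eq:theta}, we find $\operatorname{sgn}\tau_j(\operatorname{nrd} g)=\sigma_j$.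
\end{proof}

By the lemma, elements with the same angle have the same trace up to sign, hence the same translation length $\ell$ in factor $0$. This shows again that each angle is attained finitely often in a lattice $\Gamma$ that is the image of a subgroup of $B^1$ commensurable with $O^1$: each such class has a representative that moves some point of a fixed compact fundamental set by distance exactly $\ell$, and discreteness leaves finitely many of these.

\begin{remark}[Why class numbers enter]\label{rem:units}
The kernel of the map from the narrow class group of $K$ to the class group is $\{\pm1\}^m$ modulo the sign vectors of units. So $h_K=h_K^+$ means that $O_K^*$ realizes all sign vectors. Suppose this holds, and let $\sigma\in\{\pm1\}^n$. Choose $u\in O_K^*$ with signs $\sigma_j$ at $\tau_j$ for $1\le j\le n$ and positive at $\tau_0$ and at $\tau_j$, $j>n$. We claim that $u=\operatorname{nrd}g$ with $g\in O^*$. By (F5), $u=\operatorname{nrd}g'$ with $g'\in B^*$. For every finite $v$ there is $\hat g_v\in O_v^*$ with $\operatorname{nrd}\hat g_v=u$: if $B_v$ is split, take a diagonal matrix with entries $u,1$; if it is ramified, $O_v$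 contains the integers of the unramified quadratic extension of $K_v$, whose norms include all units. The set $g'^{-1}\hat g\,\hat O^1$ is open in $\hat B^1$, so by (F6) it contains some $b\in B^1$, and $g=g'b\in\hat g\hat O^1\cap B^*\subset O^*$ has norm $u$. Conjugation by $g$ preserves $O^1$ and all $\Gamma(N)$, and by \eqref{eq:gangle} it multiplies angles by $\sigma$. Hence $\Gamma_O$ and the images of the $\Gamma(N)$ are invariant under $\sigma$. A subgroup between $\Gamma(N)$ and $O^1$ need not be preserved by $g$, and our counterexamples are of this kind.
\end{remark}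

\section{A reciprocity law for sign changes}\label{sec:rec}

\begin{proposition}\label{prop:rec}
Let $x$ be admissible, $L=K(x)$, $g\in B^*$, and $\sigma_j=\operatorname{sgn}\tau_j(\operatorname{nrd}g)$ for $1\le j\le n$. Then
\begin{equation}\label{eq:rec}
\prod_{v<\infty}\chi_v(\operatorname{nrd}g)=\operatorname{pr}(\sigma).
\end{equation}
\end{proposition}

\begin{proof}
By (F3), $\prod_v\chi_v(\operatorname{nrd}g)=1$. By \eqref{eq:arch} the place $\tau_0$ contributes $1$ and $\tau_j$ contributes $\sigma_j$ for $1\le j\le n$. For $j>n$ the number $\tau_j(\operatorname{nrd}g)$ is positive, being a norm from the Hamilton algebra, and the contribution is $1$.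
\end{proof}

To use \eqref{eq:rec} we must read off $\chi_v(\operatorname{nrd} g)$ from the positions of $x$ and $y=gxg^{-1}$ in $B_v$. We need two cases: $y$ is conjugate to $x$, or to $x^{-1}$, by an element of \emph{norm one}. The second case occurs already for $y=x^{-1}$. For a quadratic extension $L/K$ embedded in $B$ and a finite place $v$ put
\[
\varepsilon_v=\chi_v(-1)\operatorname{inv}_v(B).
\]

\begin{lemma}\label{lem:local}
Let $x$ be admissible, $L=K(x)$, $y=gxg^{-1}$ with $g\in B^*$, and let $v$ be a finite place. Suppose $y=hx^eh^{-1}$ with $h\in B_v^1$ and $e\in\{\pm1\}$. Then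
\[
\chi_v(\operatorname{nrd}g)=\begin{cases}1&\text{if }e=1,\\ \varepsilon_v&\text{if }e=-1.\end{cases}
\]
\end{lemma}

\begin{proof}
If $e=1$, then $h^{-1}g$ centralizes $x$, so $h^{-1}g\in L_v^*$ and $\operatorname{nrd}g=\operatorname{nrd}(h^{-1}g)\in\operatorname{Nm}(L_v^*)$.

Let $e=-1$. By (F1) there is $w\in B^*$ with $wxw^{-1}=x^{-1}$. Then $w\notin L$, and $w^2$ centralizes $x$, so $w^2\in L$. Since $w$ commutes with $w^2$ and conjugation by $w$ induces the nontrivial automorphism of $L/K$, the element $b:=w^2$ lies in $K$. As $w\notin K$ is a root of $X^2-b$, we have $\operatorname{nrd}w=-b$. Writing $L=K(\sqrt d)$, we have $w\sqrt d=-\sqrt d\,w$, so $B=L\oplus Lw=(d,b)_K$ and $\operatorname{inv}_v(B)=(d,b)_v=\chi_v(b)$. Finally $gxg^{-1}=hx^{-1}h^{-1}=(hw)x(hw)^{-1}$, so $(hw)^{-1}g\in L_v^*$ and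
\[
\chi_v(\operatorname{nrd}g)=\chi_v(\operatorname{nrd}w)=\chi_v(-b)=\chi_v(-1)\operatorname{inv}_v(B).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:total}
Let $L/K$ be a quadratic extension embedded in $B$, split at $\tau_0$ and complex at all other real places. Then $\varepsilon_v=1$ for all but finitely many $v$, and
\[
\prod_{v<\infty}\varepsilon_v=(-1)^n .
\]
\end{lemma}

\begin{proof}
If $L/K$ is unramified at $v$ and $B$ is split at $v$, then the unit $-1$ is a local norm and $\varepsilon_v=1$. The relations \eqref{eq:arch} depend only on the behavior of $L$ at the real places, so they hold here. With the product formula (F3) for $-1$ they give $\prod_{v<\infty}\chi_v(-1)=(-1)^{m-1}$. Since $B$ is ramified at $m-1-n$ real places and at an even number of places in all, $\prod_{v<\infty}\operatorname{inv}_v(B)=(-1)^{m-1-n}$. Multiply.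
\end{proof}

Time reversal $y=x^{-1}$ illustrates both statements: here $e=-1$ at every $v$, $\sigma=(-1,\dots,-1)$, and \eqref{eq:rec} reads $\prod_v\varepsilon_v=(-1)^n$. So time reversal produces a sign change of product $-1$ exactly when $n$ is odd. This is the source of the dependence on the parity of $n$.

\begin{example}[$n=2$ over a quartic field]\label{ex:quartic}
Let $\xi=2\cos(\pi/8)=\sqrt{2+\sqrt2}$ and $K=\mathbb Q(\zeta_{16})^+=\mathbb Q(\xi)$. The minimal polynomial of $\xi$ is $f(X)=(X^2-2)^2-2=X^4-4X^2+2$, which is Eisenstein at $2$. Hence $2$ is totally ramified in $K$; let $\mathfrak p$ be the prime above it. The conjugates of $\xi$ are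
\[
1.847\ldots,\qquad 0.765\ldots,\qquad -0.765\ldots,\qquad -1.847\ldots,
\]
and we number the real places $\tau_0,\tau_1,\tau_2,\tau_3$ in this order. Put $d=\xi-1$. Its norm is $f(1)=-1$, so $d$ is a unit, and its signs are $(+,-,-,-)$.

Consider $(-1,d)_v$. It is $1$ at $\tau_0$ and $-1$ at $\tau_1,\tau_2,\tau_3$. At finite $v\nmid2$ it is $1$, since $-1$ and $d$ are units there. By the product formula $(-1,d)_{\mathfrak p}=-1$. Let $B$ be the quaternion algebra over $K$ ramified exactly at $\tau_3$ and $\mathfrak p$. It is split at $\tau_0,\tau_1,\tau_2$, so $n=2$. Let $L=K(\sqrt d)$. It is not split at $\tau_3$ or at $\mathfrak p$, so it embeds in $B$. At every finite place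
\[
\varepsilon_v=(-1,d)_v\operatorname{inv}_v(B)=1,
\]
because both factors are $-1$ at $v=\mathfrak p$ and both are $1$ elsewhere.

The elements $1\pm\sqrt d$ of $L$ have norm $1-d=2-\xi$, which generates $\mathfrak p$ because $f(2)=2$. As only one prime of $L$ lies above $\mathfrak p$, the two elements generate the same ideal. Therefore
\[
\eta=\frac{1+\sqrt d}{1-\sqrt d}
\]
is a unit of norm one. Its trace is $2(1+d)/(1-d)=2\xi/(2-\xi)$, with values approximately $24.3$, $1.24$, $-0.55$, $-0.96$ at $\tau_0,\dots,\tau_3$. So $\eta\in B^1$ is admissible; let $\theta=\theta_\eta$.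

Suppose $y\in B^1$ is admissible with $\theta_y=\sigma\theta$, and suppose moreover that (after changing its sign if necessary) $y$ is conjugate to $\eta$ or to $\eta^{-1}$ by an element of $B_v^1$ at \emph{every} finite place $v$. Here the sign must be such that $\operatorname{trd}y=\operatorname{trd}\eta$, so $y=g\eta g^{-1}$ with $g$ as in Lemma~\ref{lem:signs}. By Lemma~\ref{lem:local} and $\varepsilon_v=1$ we get $\chi_v(\operatorname{nrd}g)=1$ for all finite $v$, whichever of the two cases occurs at $v$. By \eqref{eq:rec}, $\sigma_1\sigma_2=1$. So under this hypothesis the angles $(\theta_1,\theta_2)$ and $(-\theta_1,-\theta_2)$ can occur, and they do occur for $\eta$ and $\eta^{-1}$, but $(-\theta_1,\theta_2)$ and $(\theta_1,-\theta_2)$ cannot.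

We will see in Lemma~\ref{lem:class} that $h_K=h_K^+$. So if $O$ is chosen to contain $\eta$, then by Remark~\ref{rem:units} all four angles do occur together in $\Gamma_O$, and the local conjugacy hypothesis fails for some $y\in O^1$. What remains is to find a smaller lattice, still containing a power of $\eta$, in which the hypothesis is forced. We do this in Section~\ref{sec:limit}.
\end{example}

\section{Shrinking a lattice around one geodesic}\label{sec:limit}

\begin{lemma}\label{lem:torsion}
$\Gamma(3)$ is torsion-free. In particular $-1\notin\Gamma(3)$, and $\Gamma(3)$ embeds in $\mathrm{PSL}(2,\mathbb R)^{n+1}$ with torsion-free image.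
\end{lemma}

\begin{proof}
Suppose $1+3a$ with $a\in O$ has prime order $\ell$. In the field $K(a)$ it is a primitive $\ell$-th root of unity $\zeta$, and $a=(\zeta-1)/3$ is an algebraic integer. Its norm from $\mathbb Q(\zeta)$ to $\mathbb Q$ is $\pm\ell/3^{\ell-1}$, which is not an integer for any prime $\ell$. The rest follows: if $x^k=\pm1$ with $x\in \Gamma(3)$ and $k\ge1$, then $x^{2k}=1$, so $x=1$.
\end{proof}

\begin{lemma}\label{lem:gamma}
Let $L/K$ be a quadratic extension, split at $\tau_0$ and complex at all other real places, embedded in $B$. Then $\Gamma(3)\cap L\cong\mathbb Z$. A generator $\gamma$ is admissible, its trace $t=\operatorname{trd}\gamma$ satisfies $\mathbb Q(t)=K$ and $|\tau_0(t)|>2>|\tau_j(t)|$ for $j\ge1$, and $\gamma$ is primitive in every subgroup of $\Gamma(3)$ that contains it.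
\end{lemma}

\begin{proof}
$L$ has two real and $m-1$ complex places, so $O_L^*$ has rank $2+(m-1)-1=m$, while $O_K^*$ has rank $m-1$. Since $\operatorname{Nm}(O_L^*)\supset(O_K^*)^2$, the units of norm one in $O_L$ form a group of rank $1$. The group $\Gamma(3)\cap L$ has finite index in it, since $O\cap L$ is an order of $L$, and it is torsion-free by Lemma~\ref{lem:torsion}. So it is infinite cyclic.

At $\tau_0$ the generator $\gamma$ has real eigenvalues $\lambda^{\pm1}$ with $\lambda\ne\pm1$, so $\gamma_0$ is hyperbolic and $|\tau_0(t)|>2$. At $\tau_j$, $j\ge1$, it becomes a complex number of modulus $1$ different from $\pm1$, so $|\tau_j(t)|<2$, and $\gamma_j$ is elliptic if $j\le n$. If $t$ lay in a proper subfield $k$ of $K$, then some $\tau_j\ne\tau_0$ would agree with $\tau_0$ on $k$, which contradicts these inequalities. Finally, if $\delta^r=\gamma$ with $\delta\in\Gamma(3)$, then $\delta$ commutes with $\gamma$, so $\delta\in\Gamma(3)\cap L=\langle\gamma\rangle$ and $r=\pm1$.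
\end{proof}

Fix $L$ and $\gamma$ as in Lemma~\ref{lem:gamma}, and let $\theta=\theta_\gamma$ and $t=\operatorname{trd}\gamma$. For $3\mid N$ put
\[
\Gamma_N=\langle\gamma\rangle\,\Gamma(N)\subset\Gamma(3).
\]
This is the smallest group that contains $\gamma$ and $\Gamma(N)$. As a torsion-free subgroup of finite index in $O^1$, it is isomorphic to its image in $\mathrm{PSL}(2,\mathbb R)^{n+1}$, which is an irreducible cocompact lattice; we use the same letter for both. All traces of its lifts lie in $\tau_0(K)$, and $\mathbb Q(\tau_0(t))=\tau_0(K)$, so its trace field is $K$, embedded by $\tau_0$. By Lemma~\ref{lem:gamma} the angle $\theta$ belongs to at least one primitive closed geodesic of $\Gamma_N\backslash\mathbb H^{n+1}$.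

As $N$ becomes more divisible, the elements of $\Gamma_N$ are adelically closer and closer to powers of $\gamma$. In the limit the exponent becomes an element of $\hat{\mathbb Z}=\varprojlim\mathbb Z/N$. For $k\in\hat{\mathbb Z}$ the power $\gamma^k\in\hat O^1$ is defined by continuity, since $\hat O^1$ is profinite.

\begin{proposition}\label{prop:limit}
Suppose that for every $N$ divisible by $3$ the group $\Gamma_N$ contains an admissible element with holonomy angle $\sigma\theta$ for some $\sigma$, depending on $N$, with $\operatorname{pr}(\sigma)=-1$. Then there are $k\in\hat{\mathbb Z}$ and, for every finite place $v$, a unique $e_v\in\{\pm1\}$ such that $\gamma^k=\gamma^{e_v}$ in $B_v$, and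
\begin{equation}\label{eq:limit}
\prod_{v<\infty,\ e_v=-1}\varepsilon_v=-1 .
\end{equation}
\end{proposition}

\begin{proof}
Let $Y$ be the set of admissible $y\in\Gamma(3)$ with $\theta_y=\sigma\theta$ for some $\sigma$ with $\operatorname{pr}(\sigma)=-1$. It is stable under conjugation by $\Gamma(3)$ and consists of finitely many $\Gamma(3)$-classes, since each angle is attained finitely often. By Lemma~\ref{lem:signs}, $\operatorname{trd}y=\pm t$ for $y\in Y$. The trace of an element of $1+3O$ is congruent to $2$ modulo $3O_K$. If $\operatorname{trd}y=-t$, then $2\equiv-2$ modulo $3O_K$, which is false. So $\operatorname{trd}y=t\neq0$, the sign in Lemma~\ref{lem:signs} is $+$, and $y=g\gamma g^{-1}$ with $\operatorname{sgn}\tau_j(\operatorname{nrd}g)=\sigma_j$ and $\operatorname{pr}(\sigma)=-1$.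

\emph{The limit.} By assumption $Y$ meets $\Gamma_N$ for $N=3\cdot i!$, $i=1,2,\dots$. As there are finitely many classes, one of them, say that of $y$, meets $\Gamma_{3\cdot i!}$ for infinitely many $i$. For these $i$ there are $u_i\in\Gamma(3)$, $k_i\in\mathbb Z$ and $\kappa_i\in\Gamma(3\cdot i!)$ with $u_iyu_i^{-1}=\gamma^{k_i}\kappa_i$. After passing to a subsequence, $u_i\to u$ in the compact group $\hat O^1$ and $k_i\to k$ in $\hat{\mathbb Z}$, while $\kappa_i\to1$. Hence
\[
uyu^{-1}=\gamma^k\quad\text{in }\hat O^1 .
\]

\emph{The local signs.} Let $v$ be finite and $z=\gamma^k\in B_v$. Since $L_v$ is closed in $B_v$, $z\in L_v$; moreover $\operatorname{nrd}z=1$ and $\operatorname{trd}z=\operatorname{trd}y=t$. If $L_v$ is a field, $z$ is a root in $L_v$ of $X^2-tX+1$, so $z=\gamma^{\pm1}$. If $L_v\cong K_v\times K_v$ and $\gamma=(a,a^{-1})$, $z=(z_1,z_2)$, then $z_1z_2=1$ and $z_1+z_2=a+a^{-1}$, so $z_1\in\{a,a^{-1}\}$ and again $z=\gamma^{\pm1}$. As $\gamma\ne\gamma^{-1}$, the exponent $e_v$ is unique.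

\emph{Reciprocity.} Now $y=u_v^{-1}\gamma^{e_v}u_v$ with $u_v\in B_v^1$, so by Lemma~\ref{lem:local} $\chi_v(\operatorname{nrd}g)$ is $1$ or $\varepsilon_v$ according as $e_v=1$ or $-1$. Inserting this in \eqref{eq:rec} gives $\operatorname{pr}(\sigma)=-1$ on the right and the product in \eqref{eq:limit} on the left.
\end{proof}

\section{The conjecture fails for even \texorpdfstring{$n$}{n}}\label{sec:A}

The next proof carries out the construction of Example~\ref{ex:quartic} over an arbitrary field. The choice of $B$ makes all $\varepsilon_v$ equal to $1$. By Lemma~\ref{lem:total} this is possible only for even $n$.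

\begin{proof}[Proof of Theorem~\ref{thm:A}, existence of $\Gamma$]
Let $n\ge2$ be even and $m\ge n+2$. By weak approximation choose $d\in K^*$ with $\tau_0(d)>0$ and $\tau_j(d)<0$ for $j\ge1$, and let $L=K(\sqrt d)$. The algebra $(-1,d)_K$ is ramified at exactly the $m-1$ real places $\tau_1,\dots,\tau_{m-1}$ and at a finite set $R$ of finite places; by (F2), $|R|\equiv m-1\pmod2$. The set $R\cup\{\tau_{n+1},\dots,\tau_{m-1}\}$ has cardinality
\[
|R|+(m-1-n)\equiv 2(m-1)-n\equiv n\equiv0\pmod2,
\]
so by (F2) there is a quaternion algebra $B$ over $K$ ramified exactly there. As $m-1\ge n+1$, it is ramified at $\tau_{m-1}$ and hence is a division algebra. Its split real places are exactly $\tau_0,\dots,\tau_n$. For $v\in R$ we have $(-1,d)_v=-1$, so $L_v$ is a field; for $j>n$ we have $\tau_j(d)<0$. By (F2), $L$ embeds in $B$. For every finite $v$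
\[
\varepsilon_v=\chi_v(-1)\operatorname{inv}_v(B)=(-1,d)_v\operatorname{inv}_v(B)=1,
\]
since both factors are $-1$ for $v\in R$ and both are $1$ for the other finite $v$.

Let $O$ be a maximal order of $B$ and take $\gamma$ from Lemma~\ref{lem:gamma}. If for every $N$ divisible by $3$ the group $\Gamma_N$ contained an admissible element of angle $\sigma\theta$ with $\operatorname{pr}(\sigma)=-1$, then \eqref{eq:limit} would say $1=-1$. So for some $N$ the lattice $\Gamma=\Gamma_N$ has no closed geodesic with such an angle, while $\theta$ is the angle of a primitive one. By the discussion before Proposition~\ref{prop:limit}, $\Gamma$ is torsion-free with trace field $K$ and has finite index in $\Gamma_O$.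
\end{proof}

For the second part of Theorem~\ref{thm:A} we need fields of large degree with $h_K=h_K^+$.

\begin{lemma}\label{lem:class}
Let $K=\mathbb Q(\zeta_{2^a})^+$ with $a\ge3$. Then $h_K^+$ is odd, and $h_K=h_K^+$.
\end{lemma}

\begin{proof}
$K/\mathbb Q$ is totally real of degree $2^{a-2}$, totally ramified at $2$ and unramified at all other finite primes. Let $H$ be the maximal subextension of $2$-power degree over $K$ in the narrow Hilbert class field of $K$. By maximality $H/\mathbb Q$ is Galois, and $G=\operatorname{Gal}(H/\mathbb Q)$ is a $2$-group. Let $I\subset G$ be an inertia group above $2$. Since $H/K$ is unramified at finite places and $K/\mathbb Q$ is totally ramified at $2$, $I$ maps isomorphically onto $\operatorname{Gal}(K/\mathbb Q)$. The fixed field of the normal closure of $I$ is unramified over $\mathbb Q$ at all finite primes, so it is $\mathbb Q$ by Minkowski's theorem, and the normal closure of $I$ is $G$. A proper subgroup of a $2$-group lies in a subgroup of index $2$, which is normal and proper. Hence $I=G$, so $H=K$ and $h_K^+$ is odd. The quotient $h_K^+/h_K$ is a power of $2$ by the description of the kernel in Remark~\ref{rem:units}, so it is $1$.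
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, conclusion]
If $2^{a-2}\ge n+2$, the field $K=\mathbb Q(\zeta_{2^a})^+$ has degree at least $n+2$ and $h_K=h_K^+$. For even $n$ the lattice $\Gamma$ constructed over this $K$ contradicts the conjecture.
\end{proof}

\begin{remark}
(1) For even $n$ we have $\operatorname{pr}(-\sigma)=\operatorname{pr}(\sigma)$, so in Theorem~\ref{thm:A} neither $\sigma\theta$ nor $-\sigma\theta$ occurs. The failure therefore persists if geodesics are taken without orientation.

(2) For $n=2$ the smallest of the fields $\mathbb Q(\zeta_{2^a})^+$ allowed in Theorem~\ref{thm:A} is $\mathbb Q(\zeta_{16})^+$, the field of Example~\ref{ex:quartic}. Theorem~\ref{thm:C} also gives counterexamples with $[K:\mathbb Q]=n+1$. For instance, let $n=2$, $K=\mathbb Q(\zeta_7)^+$, of discriminant $49$, and let $B$ be ramified at exactly two finite places. The Minkowski bound is $\frac{3!}{27}\cdot7<2$, so $h_K=1$. The conjugates of the unit $2\cos(2\pi/7)$ have as sign vectors the cyclic shifts of $(+,-,-)$. Together with $-1$ these generate $\{\pm1\}^3$, so $h_K^+=1$.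
\end{remark}

\section{Sign changes of product one}\label{sec:B}

We now prove Theorem~\ref{thm:B}. In general there is no $g$ that normalizes the lattice and realizes $\sigma$, so one cannot expect a natural bijection between the geodesics of angle $\theta$ and those of angle $\sigma\theta$. Instead we sort both sets by their conjugacy classes over the finite adeles and show that each adelic class either contributes the same number to both sets or contributes nothing to either. The number depends on $\sigma$ only through $\operatorname{pr}(\sigma)$.

\subsection{Congruence lattices}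

Let $\tilde\Gamma\subset B^1$ be the full preimage of $\Gamma$, so $-1\in\tilde\Gamma$, and let $\tilde\Gamma=U\cap B^1$ with $U\subset\hat B^1$ compact open. Since any two compact open subgroups are commensurable, $\tilde\Gamma$ is commensurable with $O^1=\hat O^1\cap B^1$. Besides $\Gamma_O$ (take $U=\hat O^1$) and the principal congruence subgroups (take $U=\pm\hat\Gamma(N)$, and similarly modulo an ideal), the lattices $\Gamma_N$ of Section~\ref{sec:limit} are of this type, with $U=\pm\langle\gamma\rangle\hat\Gamma(N)$. This $U$ is a finite union of cosets of $\hat\Gamma(N)$, and if $\pm\gamma^k\kappa\in B^1$ with $\kappa\in\hat\Gamma(N)$, then $\kappa\in\hat\Gamma(N)\cap B^1=\Gamma(N)$.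

\subsection{The two sets to be compared}

For odd $n$ one of $\pm\sigma$ has product $1$, so the second statement of Theorem~\ref{thm:B} follows from the first and time reversal. Let $\operatorname{pr}(\sigma)=1$. If neither $\theta$ nor $\sigma\theta$ occurs for $\Gamma$, there is nothing to prove. By symmetry we may assume that $\theta=\theta_\gamma$ with $\gamma\in\tilde\Gamma$ admissible. Put $t=\operatorname{trd}\gamma$; changing the sign of $\gamma$, we assume $\tau_0(t)>2$. Let $L=K(\gamma)$, with character $\chi$, let $\hat L=L\otimes_K\hat K$ with $\hat K$ the finite adeles of $K$, and write $L^1$, $\hat L^1$ for the groups of elements of norm one. For any $\sigma'\in\{\pm1\}^n$ put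
\[
X_{\sigma'}=\{g\gamma g^{-1}:\ g\in B^*,\ \operatorname{sgn}\tau_j(\operatorname{nrd}g)=\sigma'_j\ (1\le j\le n)\}.
\]
All elements of $X_{\sigma'}$ are admissible of trace $t$. Every class of $\Gamma$ that gives one of our geodesics has a unique lift to a class of $\tilde\Gamma$ with $\tau_0(\operatorname{trd})>2$, and for such lifts the sign in Lemma~\ref{lem:signs} (with $x=\gamma$) is $+$. So the closed geodesics with angle $\sigma'\theta$ correspond bijectively to the $\tilde\Gamma$-classes in $X_{\sigma'}\cap\tilde\Gamma=X_{\sigma'}\cap U$.

\subsection{Adelic classes}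

Let $\hat X=\{y\in\hat B^1:\operatorname{trd}y=t\}$. We claim that every $y\in\hat X$ has the form $\hat g\gamma\hat g^{-1}$ with $\hat g\in\hat B^*$. Since $t^2\ne4$, neither $\gamma$ nor $y_v$ is scalar in $B_v$: a scalar $c$ would satisfy $c^2=1$ and $t=2c$. So they are conjugate under $B_v^*$ by (F1); if $B_v$ is a division algebra the common polynomial is irreducible, and otherwise $B_v\cong M_2(K_v)$. It remains to see that for almost all $v$ the conjugating element can be taken in $O_v^*$. For almost all $v$ we have $O_v\cong M_2(O_{K,v})$, $\gamma,y_v\in O_v$ and $t^2-4\in O_{K,v}^*$. The computation just made, in the residue field, shows that the reductions of $\gamma$ and $y_v$ are non-scalar. So each reduction has a cyclic vector. If $e\in O_{K,v}^2$ lifts a cyclic vector of the reduction of $A\in\{\gamma,y_v\}$, then $e,Ae$ is a basis of $O_{K,v}^2$, and in this basis $A$ is the companion matrix of $X^2-tX+1$. Hence $\gamma$ and $y_v$ are conjugate under $O_v^*$.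

The element $\hat g$ is unique up to right multiplication by $\hat L^*$. Therefore
\[
\chi_f(y):=\prod_{v<\infty}\chi_v(\operatorname{nrd}\hat g_v)
\]
is well defined; almost all factors are $1$, because for almost all $v$ the number $\operatorname{nrd}\hat g_v$ is a unit and $L/K$ is unramified at $v$. It is constant on $\hat B^1$-orbits, and for $y=g\gamma g^{-1}\in X_{\sigma'}$ Proposition~\ref{prop:rec} says
\begin{equation}\label{eq:chif}
\chi_f(y)=\operatorname{pr}(\sigma').
\end{equation}

The group $U$ acts on $\hat X\cap U$ by conjugation. For a $U$-orbit $c$ and $y=\hat g\gamma\hat g^{-1}\in c$, let $\iota_y:\hat L\to\hat B$, $\iota_y(s)=\hat gs\hat g^{-1}$, be the embedding with $\gamma\mapsto y$; it does not depend on the choice of $\hat g$, since $\hat L$ is commutative. Put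
\[
D_c=\{s\in\hat L^1:\ \iota_y(s)\in U\}.
\]
Since $\iota_{uyu^{-1}}=u\,\iota_y\,u^{-1}$ for $u\in U$, the group $D_c$ does not depend on the choice of $y\in c$.

\subsection{Counting in one adelic class}

\begin{proposition}\label{prop:count}
Let $c$ be a $U$-orbit in $\hat X\cap U$ and $\sigma'\in\{\pm1\}^n$. If $\chi_f(c)\ne\operatorname{pr}(\sigma')$, then $X_{\sigma'}\cap c=\emptyset$. If $\chi_f(c)=\operatorname{pr}(\sigma')$, then the number of $\tilde\Gamma$-classes in $X_{\sigma'}\cap c$ is $\#\bigl(D_c\backslash\hat L^1/L^1\bigr)$.
\end{proposition}

\begin{proof}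
The first statement is \eqref{eq:chif}. Let $\chi_f(c)=\operatorname{pr}(\sigma')$ and fix $y=\hat g\gamma\hat g^{-1}\in c$. We first find one global element of $X_{\sigma'}$ in the $\hat B^1$-class of $y$, then show that all elements to be counted are $B^1$-conjugate to it, and finally count.

\emph{Step 1: a global element in the $\hat B^1$-class of $y$.} Let $\alpha$ be the idele of $K$ with $\alpha_v=\operatorname{nrd}\hat g_v$ for $v<\infty$, $\alpha_{\tau_j}=\sigma'_j$ for $1\le j\le n$, and $\alpha_{\tau_j}=1$ for $j=0$ and $j>n$. By \eqref{eq:arch}, $\chi(\alpha)=\chi_f(c)\operatorname{pr}(\sigma')=1$. By (F3), $\alpha=a\operatorname{Nm}(\beta)$ with $a\in K^*$ and $\beta\in\mathbb A_L^*$. At $\tau_j$ with $j\ge1$ norms from $L$ are positive, so $a$ is positive at $\tau_j$ for $j>n$, and $\operatorname{sgn}\tau_j(a)=\sigma_j'$ for $1\le j\le n$. By (F5), $a=\operatorname{nrd}g$ with $g\in B^*$. Put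
\[
x_*=g\gamma g^{-1}\in X_{\sigma'},\qquad h=\hat g\,\beta_f^{-1}g^{-1}\in\hat B^*,
\]
where $\beta_f$ is the finite part of $\beta$. Then $\operatorname{nrd}h=\operatorname{nrd}(\hat g)\operatorname{Nm}(\beta_f)^{-1}a^{-1}=1$ and $hx_*h^{-1}=y$.

\emph{Step 2: every element of $X_{\sigma'}\cap c$ is $B^1$-conjugate to $x_*$.} Let $x=g'\gamma g'^{-1}\in X_{\sigma'}\cap c$, with $g'$ as in the definition of $X_{\sigma'}$, and say $x=uyu^{-1}$ with $u\in U$. Then $(u\hat g)^{-1}g'\in\hat L^*$, so $\operatorname{nrd}g'\in\operatorname{nrd}(\hat g)\operatorname{Nm}(\hat L^*)=a\operatorname{Nm}(\hat L^*)$, and $\operatorname{nrd}(g')/a$ is a local norm at all finite places. It is a local norm at $\tau_0$, where $L$ splits, and at $\tau_j$, $j\ge1$, because it is positive there: $\operatorname{nrd}g'$ and $a$ both have sign $\sigma'_j$ if $j\le n$, and both are positive if $j>n$. By (F4), $\operatorname{nrd}(g')/a=\operatorname{Nm}(\lambda)$ with $\lambda\in L^*$. Then $b=g'\lambda^{-1}g^{-1}$ has reduced norm $1$ and $bx_*b^{-1}=x$.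

\emph{Step 3: a double coset space.} Let $T_*=gL^1g^{-1}$ be the norm-one group of $K(x_*)$ and $\hat T_*=g\hat L^1g^{-1}$. If $b\in B^1$, then $bx_*b^{-1}\in X_{\sigma'}$, since $\operatorname{nrd}(bg)=a$. It lies in $c$ if and only if $bx_*b^{-1}=uhx_*h^{-1}u^{-1}$ for some $u\in U$, that is, if and only if $b\in Uh\hat T_*$. The stabilizer of $x_*$ in $B^1$ is $T_*$. By Step 2, the set of $\tilde\Gamma$-classes in $X_{\sigma'}\cap c$ is therefore
\[
\tilde\Gamma\backslash\bigl(B^1\cap Uh\hat T_*\bigr)/T_* .
\]
Send $b=uhs$, with $u\in U$ and $s\in\hat T_*$, to the class of $s$ in $(h^{-1}Uh\cap\hat T_*)\backslash\hat T_*/T_*$.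
\begin{itemize}
\item This is well defined. If $uhs=u'hs'$, then $s's^{-1}=h^{-1}u'^{-1}uh\in h^{-1}Uh\cap\hat T_*$. Left multiplication of $b$ by $\tilde\Gamma\subset U$ and right multiplication by $T_*$ do not change the class.
\item It is surjective. For $s\in\hat T_*$ the set $Uhs$ is open in $\hat B^1$, so it meets $B^1$ by (F6).
\item It is injective. Let $b=uhs$, $b'=u'hs'$ and $s'=(h^{-1}u_0h)s\kappa$ with $u_0\in U$, $\kappa\in T_*$. Then $b'\kappa^{-1}=u'u_0hs=u'u_0u^{-1}b$, so $b'\kappa^{-1}b^{-1}=u'u_0u^{-1}\in U\cap B^1=\tilde\Gamma$.
\end{itemize}
For $s\in\hat L^1$ we have $h(gsg^{-1})h^{-1}=\hat g\beta_f^{-1}s\beta_f\hat g^{-1}=\iota_y(s)$. So under the isomorphism $\hat L^1\cong\hat T_*$, $s\mapsto gsg^{-1}$, the subgroup $h^{-1}Uh\cap\hat T_*$ corresponds to $D_c$, and $T_*$ corresponds to $L^1$.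
\end{proof}

\subsection{Primitivity and conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $x=g'\gamma g'^{-1}\in X_{\sigma'}\cap c$. The geodesic of $x$ fails to be primitive if and only if $x=\pm z^r$ with $z\in\tilde\Gamma=U\cap B^1$ and $r\ge2$. Such a $z$ commutes with $x$, so $z=g'sg'^{-1}=\iota_x(s)$ with $s\in L^1$. The condition $x=\pm z^r$ becomes $\gamma=\pm s^r$, and $z\in U$ becomes $s\in D_c$. Hence primitivity depends only on $c$: call the orbit $c$ primitive if there are no $s\in D_c\cap L^1$ and $r\ge2$ with $\gamma=\pm s^r$.

By Proposition~\ref{prop:count} the number of primitive closed geodesics with angle $\sigma'\theta$ is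
\[
\sum_{c}\#\bigl(D_c\backslash\hat L^1/L^1\bigr),
\]
where $c$ runs over the primitive $U$-orbits in $\hat X\cap U$ with $\chi_f(c)=\operatorname{pr}(\sigma')$. (The sum is finite, since each angle is attained finitely often.) It depends on $\sigma'$ only through $\operatorname{pr}(\sigma')$. Comparing $\sigma'=(1,\dots,1)$ with $\sigma'=\sigma$ gives the theorem.
\end{proof}

The congruence hypothesis $\tilde\Gamma=U\cap B^1$ is what allows membership in $\tilde\Gamma$ to be tested adelically: for the elements to be counted, in the injectivity part of Step~3, and for the roots $z$ above.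

\section{Sharpness in every commensurability class}\label{sec:C}

We turn to Theorem~\ref{thm:C}. Now $B$ is given and we cannot arrange $\varepsilon_v=1$ for all $v$. By Lemma~\ref{lem:total} the number of places with $\varepsilon_v=-1$ is still even. So \eqref{eq:limit} is contradictory if the local exponents $e_v$ are the same at all these places. The difficulty is that an exponent $k\in\hat{\mathbb Z}=\prod_p\mathbb Z_p$ might have different components at different primes $p$, say $1$ at one and $-1$ at another. To exclude this we exhibit an auxiliary place $W$ of $L$ such that the order of $\gamma$ in the residue field is divisible by all the primes in question (by $4$ in the case of the prime $2$). Since $\gamma^k$ has to be $\gamma$ or $\gamma^{-1}$ at $W$ as well, all these components of $k$ are tied to a single sign.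

For a prime $p$ put $p^*=p$ if $p$ is odd, and $2^*=4$; then $1\not\equiv-1\bmod p^*$.

\begin{lemma}\label{lem:W}
Let $L$ and $\gamma$ be as in Lemma~\ref{lem:gamma}, and let $P$ be a finite set of rational primes. There is a finite place $W$ of $L$ such that the order $f$ of $\gamma$ in the multiplicative group of the residue field of $W$ is divisible by $p^*$ for all $p\in P$.
\end{lemma}

\begin{proof}
Let $M=\prod_{p\in P}p^*$, and for $s\ge1$ let $E=L(\zeta_{M^s})$. We first show that for large $s$ the element $\gamma$ is not a $p^s$-th power in $E$, and then choose a prime of $E$ modulo which it is still not one.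

\emph{Claim: if $s$ is large, then $\gamma\notin(E^*)^{p^s}$ for all $p\in P$.} Let $r=p^s$, so $\mu_r\subset E$, and suppose $\gamma=\beta^r$ with $\beta\in E$. The extension $E/L$ is abelian. Since $L$ has a real embedding, we may extend it to $E\subset\mathbb C$; complex conjugation then gives $\mathsf c\in\operatorname{Gal}(E/L)$, which inverts all roots of unity in $E$. For $\tau\in\operatorname{Gal}(E/L)$ write $\tau\beta=\zeta_\tau\beta$ with $\zeta_\tau\in\mu_r$. From $\tau\mathsf c\beta=\mathsf c\tau\beta$ we get $\tau(\zeta_{\mathsf c})\zeta_\tau=\zeta_\tau^{-1}\zeta_{\mathsf c}$, hence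
\[
\tau(\zeta_{\mathsf c}\beta^2)=\tau(\zeta_{\mathsf c})\zeta_\tau^2\beta^2=\zeta_{\mathsf c}\beta^2 .
\]
So $b=\zeta_{\mathsf c}\beta^2$ lies in $L$, and $b^r=\gamma^2$; in particular $b\in O_L^*$. As $\gamma^2$ has infinite order in the finitely generated group $O_L^*$, it is an $r$-th power there for only finitely many $r$. This proves the claim.

\emph{Choice of $W$.} Fix $s$ as in the claim. For $p\in P$ the field $F_p=E(\gamma^{1/p^s})$ is a nontrivial cyclic extension of $E$ of $p$-power degree. These degrees are pairwise coprime, so the Galois group over $E$ of the compositum of the $F_p$ contains an element that is nontrivial on every $F_p$. By Chebotarev there is a prime $\mathfrak W\nmid M$ of $E$, unramified in the compositum, with this Frobenius element. Let $q$ be the size of its residue field. Since $\mu_{M^s}\subset E$ and $\mathfrak W\nmid M$, we have $q\equiv1\bmod M^s$. For $p\in P$ the unit $\gamma$ is not a $p^s$-th power modulo $\mathfrak W$. Otherwise it would be one in the completion $E_{\mathfrak W}$ by Hensel's lemma, and since $\mu_{p^s}\subset E$, $\mathfrak W$ would split completely in $F_p$.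

Let $f$ be the order of $\gamma$ in the cyclic group $\mathbb F_q^*$, $p\in P$, and $a=v_p(q-1)$. If $p$ is odd and $p\nmid f$, then $f$ divides $(q-1)/p^a$, so $\gamma$ is a $p^a$-th power in $\mathbb F_q^*$; as $a\ge s$, this is a contradiction. If $p=2$ and $4\nmid f$, then $f$ divides $(q-1)/2^{a-1}$ and $\gamma$ is a $2^{a-1}$-th power. Here $4^s\mid q-1$, so $a-1\ge2s-1\ge s$, again a contradiction. Let $W$ be the place of $L$ below $\mathfrak W$; the order of $\gamma$ in its residue field is also $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By weak approximation choose $d\in K^*$ with $\tau_0(d)>0$, $\tau_j(d)<0$ for $j\ge1$, and $d$ a non-square in $K_v$ for every finite $v$ at which $B$ is ramified. By (F2), $L=K(\sqrt d)$ embeds in $B$. Take $\gamma$ from Lemma~\ref{lem:gamma}, and let $\theta=\theta_\gamma$. Let $S=\{v<\infty:\varepsilon_v=-1\}$. By Lemma~\ref{lem:total} and since $n$ is even, $S$ is finite and $|S|$ is even. Let $P$ be the set of rational primes below $S$.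

Suppose that every $\Gamma_N$, $3\mid N$, contained an admissible element of angle $\sigma\theta$ with $\operatorname{pr}(\sigma)=-1$, and let $k$ and $e_v$ be as in Proposition~\ref{prop:limit}. We show that $e_v$ is the same for all $v\in S$.

Let $W$ be the place from Lemma~\ref{lem:W}, and let $w$ be the place of $K$ below it. We project the equality $\gamma^k=\gamma^{e_w}$ from $L_w$ to the completion of $L$ at $W$ and reduce modulo $W$. This gives $k\equiv e_w\bmod f$. Hence $k\equiv e_w\bmod p^*$ for all $p\in P$.

Let $v\in S$ lie above $p$. Choose $A\ge1$ with $\gamma^A\in1+pO_v$. Since $(1+pO_v)\cap O_v^1$ is a pro-$p$ group, the map $\hat{\mathbb Z}\to O_v^1$, $s\mapsto\gamma^{As}$, factors through $\mathbb Z_p$. It is injective on $\mathbb Z_p$: its kernel is a closed subgroup, and if this were nonzero it would contain some $p^i$, making $\gamma$ of finite order. From $\gamma^{A(k-e_v)}=1$ in $B_v$ we conclude that the $p$-component of $k$ is $e_v$. As $p^*$ is a power of $p$,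
\[
e_v\equiv k\equiv e_w\pmod{p^*},
\]
and therefore $e_v=e_w$. This holds for all $v\in S$.

So the left side of \eqref{eq:limit} is $1$ if $e_w=1$, and $(-1)^{|S|}=1$ if $e_w=-1$. This contradicts \eqref{eq:limit}. Hence for some $N$ the lattice $\Gamma=\Gamma_N\subset\Gamma_O$ has no closed geodesic of angle $\sigma\theta$ with $\operatorname{pr}(\sigma)=-1$, while $\theta$ is the angle of a primitive one. In particular it is not invariant under these $\sigma$. It is torsion-free with trace field $K$ by Section~\ref{sec:limit}, and it is a congruence lattice by Section~\ref{sec:B}, so Theorem~\ref{thm:B} gives invariance under all $\sigma$ with $\operatorname{pr}(\sigma)=1$.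
\end{proof}

\section{Lattices given only up to commensurability}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Part (a) follows from Theorems~\ref{thm:B} and~\ref{thm:C}, and part (b) is contained in Theorem~\ref{thm:B}. For part (c) we show that $\Gamma$, after conjugation, is a congruence lattice and apply Theorem~\ref{thm:B}. Conjugation in $\mathrm{PGL}(2,\mathbb R)^{n+1}$ leaves the trace field unchanged and multiplies the angles of all geodesics by one fixed sign vector, so it does not affect the conclusion, and we may assume that $\Gamma$ is commensurable with $\Gamma_O$. We view the trace field $K$ as a subfield of $\mathbb R$ via $\tau_0$, and $B\subset M_2(\mathbb R)$ via $\rho_0$. The main point is that $\Gamma$ lies in the image of $B^1$.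

\emph{Spanning.} Let $\Delta\subset B^1$ be the preimage of a subgroup of finite index in $\Gamma_O$. It is non-commutative, since its image is a lattice in $\mathrm{PSL}(2,\mathbb R)^{n+1}$, and its $K$-span is a non-commutative $K$-subalgebra of the division algebra $B$. Such a subalgebra is itself a division algebra, so its dimension divides $4$. Division algebras of dimension $1$ or $2$ are commutative, so the span is $B$. Hence $\rho_j(\Delta)$ spans $M_2(\mathbb R)$ over $\mathbb R$ for $0\le j\le n$.

\emph{Component $0$.} Let $\Gamma_1=\Gamma\cap\Gamma_O$, let $\gamma\in\Gamma$, and let $z\in\mathrm{SL}(2,\mathbb R)$ be a lift of $\gamma_0$. For $b$ in the preimage of $\Gamma_1$ in $B^1$, $zb$ is a lift of the $0$-component of an element of $\Gamma$, so $\operatorname{tr}(zb)\in K$. By the spanning property $\operatorname{tr}(zb)\in K$ for all $b\in B$. Since the trace form of $B$ is non-degenerate, there is $z'\in B$ with $\operatorname{tr}(z'b)=\operatorname{tr}(zb)$ for all $b\in B$. As $B$ spans $M_2(\mathbb R)$, it follows that $z=z'\in B^1$. This is where we use that the traces of $\Gamma$ itself lie in $K$.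

\emph{Components $j\ge1$.} Let $\Delta\subset O^1$ be the preimage of $\Gamma_1\cap\gamma^{-1}\Gamma_1\gamma$, which has finite index in $\Gamma_O$. For $\delta\in\Delta$, conjugating its image by $\gamma$ gives an element of $\Gamma_1\subset\Gamma_O$ with $0$-component $\pm z\delta z^{-1}$. Since $\rho_0$ is injective, this element is the image of $\pm z\delta z^{-1}\in O^1$, and hence $\gamma_j\rho_j(\delta)\gamma_j^{-1}=\pm\rho_j(z\delta z^{-1})$ for $j\ge1$, where we also write $\gamma_j$ for a lift to $\mathrm{SL}(2,\mathbb R)$. So with $q=\rho_j(z)^{-1}\gamma_j$ we have $q\rho_j(\delta)q^{-1}=s(\delta)\rho_j(\delta)$ with $s(\delta)\in\{\pm1\}$. The map $s:\Delta\to\{\pm1\}$ is a homomorphism with $s(-1)=1$. Its kernel has index at most $2$ in $\Delta$ and contains $-1$, so it is again the preimage of a subgroup of finite index in $\Gamma_O$. By the spanning property, applied to this kernel, $q$ commutes with $M_2(\mathbb R)$. As $\det q=1$, we get $q=\pm1$ and $\gamma_j=\pm\rho_j(z)$. Hence $\gamma$ is the image of $z\in B^1$. It follows that $\Gamma$ is the image of its full preimage $\tilde\Gamma\subset B^1$, and $\tilde\Gamma$ is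 commensurable with $O^1$.

\emph{Congruence.} By hypothesis the finite-index subgroup $\tilde\Gamma\cap O^1$ of $O^1$ contains some $\Gamma(N)$. Then $\Gamma(N)$ has finite index in $\tilde\Gamma$, say $\tilde\Gamma=\bigcup_i\delta_i\Gamma(N)$, a finite union with $\delta_i\in\tilde\Gamma$. By (F6) the closure of $\Gamma(N)=\hat\Gamma(N)\cap B^1$ in $\hat B^1$ is the open group $\hat\Gamma(N)$. So the closure of $\tilde\Gamma$ is the compact open group $U=\bigcup_i\delta_i\hat\Gamma(N)$, and
\[
U\cap B^1=\bigcup_i\delta_i\bigl(\hat\Gamma(N)\cap B^1\bigr)=\bigcup_i\delta_i\Gamma(N)=\tilde\Gamma .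
\]
Thus $\Gamma$ is a congruence lattice, and since $n$ is odd Theorem~\ref{thm:B} gives invariance under all sign changes.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kelmer} Dubi Kelmer, \emph{Distribution of holonomy about closed geodesics in a product of hyperbolic planes}, arXiv:0911.0329 (2009).
\end{thebibliography}

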